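\title{A counterexample to Nevo's conjecture on the Colin de Verdi\`ere parameter and generic stresses}

\begin{abstract}
Nevo's conjecture states that a graph whose Colin de Verdi\`ere parameter $\mu(G)$ is at most $k$ is generically $k$-stress free. We show that it fails for every sufficiently large $k$, and by an arbitrarily large factor: for every $\delta>0$ there are graphs on $n$ vertices with $\mu(G)\le\delta n$ that carry a nonzero generic stress in every dimension up to $(1-\delta)n$. The graphs arise from a dense random graph by replacing each vertex with a large clique. The main step is a bound on the corank of a symmetric matrix that has nonpositive off-diagonal entries, has at most one negative eigenvalue, and is positive definite on every union of a few classes of a partition of its index set. The same construction gives graphs with $\mu(G)+\mu(\overline G)\le\delta n$.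
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple, $[N]=\{1,\dots,N\}$, and logarithms are natural.

\subsection*{Stresses}
Let $G=(V,E)$ be a graph, $d\ge0$ an integer and $p:V\to\mathbb R^d$ a map, where $\mathbb R^0=\{0\}$. A \emph{$d$-stress} of $(G,p)$ is a function $w:E\to\mathbb R$ with
\begin{equation}\label{eq:stress}
\sum_{u:\,uv\in E}w(uv)\,\bigl(p(v)-p(u)\bigr)=0\qquad\text{for every }v\in V .
\end{equation}
If the edges are bars joining the points $p(v)$, a stress is an assignment of tensions and compressions to the bars that is in equilibrium at every joint. We call $p$ \emph{generic} if its coordinates are algebraically independent over $\mathbb Q$. The minors of the linear system \eqref{eq:stress} are polynomials in these coordinates with integer coefficients, so the system has the same rank for all generic $p$. The graph $G$ is \emph{generically $d$-stress free} if $w\equiv0$ is the only $d$-stress of $(G,p)$ for generic $p$. For $d=0$ every $w$ is a stress, so this means that $G$ has no edges. In general it is a sparsity condition: on $n\ge d+1$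 vertices it allows at most $dn-\binom{d+1}2$ edges (Lemma~\ref{lem:count}).

\subsection*{The Colin de Verdi\`ere parameter}
Let $G$ have vertex set $[n]$, and consider the following conditions on a real symmetric $n\times n$ matrix $M$.
\begin{enumerate}
\item[(i)] For $i\ne j$ we have $M_{ij}<0$ if $ij\in E$ and $M_{ij}=0$ if $ij\notin E$; the diagonal entries are arbitrary.
\item[(ii)] $M$ has exactly one negative eigenvalue, counted with multiplicity.
\item[(iii)] (Strong Arnold Property) There is no nonzero real symmetric matrix $X$ with $MX=0$ and $X_{ij}=0$ whenever $i=j$ or $ij\in E$.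
\end{enumerate}
The \emph{Colin de Verdi\`ere parameter} $\mu(G)$ is the largest corank, $\dim\ker M$, of a matrix satisfying (i)--(iii). We write $m(G)$ for the largest corank of a matrix satisfying (i) and (ii) only, so that $\mu(G)\le m(G)$. By (ii), a nonzero corank is the multiplicity of the second smallest eigenvalue of $M$, and $m(G)\le n-1$. For the complete graph $K_r$ the negative of the all-ones matrix satisfies (i)--(iii) and has corank $r-1$, so $\mu(K_r)=r-1$.

A \emph{minor} of $G$ is a graph obtained from a subgraph of $G$ by contracting edges. Colin de Verdi\`ere showed that $\mu$ is minor monotone, that is, $\mu(H)\le\mu(G)$ when $H$ is a minor of $G$, and that $G$ is planar if and only if $\mu(G)\le3$. Lov\'asz and Schrijver showed that $G$ is linklessly embeddable if and only if $\mu(G)\le4$.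

\subsection*{The conjecture}
The following statement is Nevo's conjecture; we take it from the paper of Albar and Gon\c{c}alves~\cite{AG}.
\begin{quote}
\emph{Let $G$ be a graph and let $k$ be a positive integer. If $\mu(G)\le k$, then $G$ is generically $k$-stress free.}
\end{quote}
Both conditions behave like a dimension, and in the first cases they match. For $k=3$ the hypothesis says that $G$ is planar, and planar graphs are generically $3$-stress free by a theorem of Gluck; the edge bound $kn-\binom{k+1}{2}$ is then Euler's bound $3n-6$. More generally, Nevo proved that for $2\le r\le6$ every $K_r$-minor free graph is generically $(r-2)$-stress free. A graph with $\mu(G)\le k$ has no $K_{k+2}$ minor, because $\mu(K_{k+2})=k+1$, so the conjecture holds for $k\le4$. Complete graphs agree with it exactly for every $k$: $K_r$ has $\mu\le k$ if and only if $r\le k+1$, and this is also the condition for $K_r$ to be generically $k$-stress free (Example~\ref{ex:complete}).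

\subsection*{Results}
For a graph $R$ on $[N]$ and an integer $t\ge1$, let $R[K_t]$ be the graph with vertex set $V_1\sqcup\dots\sqcup V_N$, $|V_i|=t$, in which distinct vertices $u\in V_i$ and $w\in V_j$ are adjacent if and only if $i=j$ or $ij\in E(R)$. The cliques $V_i$ are the \emph{classes}.

\begin{theorem}\label{thm:main}
For every $\delta\in(0,1)$ there are $N$, $t_0$ and a graph $R$ on $[N]$ such that for all $t\ge t_0$ the graph $G=R[K_t]$, with $n=Nt$ vertices, satisfies $\mu(G)\le m(G)\le\delta n$, but $G$ is not generically $k$-stress free for any integer $k$ with $1\le k\le(1-\delta)n$.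
\end{theorem}

\begin{corollary}\label{cor:allk}
Let $\delta,N,t_0$ be as in Theorem~\ref{thm:main}, with $t_0\ge2$. For every integer $k\ge\delta Nt_0$ there is a graph $G$ with $\mu(G)\le k$ that is not generically $d$-stress free for any integer $d$ with $0\le d\le(1-\delta)(k/\delta-N)$. In particular, Nevo's conjecture fails for every sufficiently large $k$.
\end{corollary}

\begin{proof}
Put $t=\lfloor k/(\delta N)\rfloor\ge t_0$ and $G=R[K_t]$. Then $k/\delta-N\le Nt\le k/\delta$, so $\mu(G)\le\delta Nt\le k$, and Theorem~\ref{thm:main} covers all $d$ with $1\le d\le(1-\delta)(k/\delta-N)$. The case $d=0$ holds because $G$ has edges. For $\delta=\frac14$ the range is $d\le 3k-\frac34N$, which contains $d=k$ as soon as $k\ge\frac38N$.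
\end{proof}

One may ask which dimension does suffice.

\begin{theorem}\label{thm:f}
Let $f(k)$ be the least $d$ such that every graph $G$ with $\mu(G)\le k$ is generically $d$-stress free. Then $f(k)/k\to\infty$, while $f(k)\le Ck\sqrt{\log(k+1)}$ for all $k\ge1$ with an absolute constant $C$.
\end{theorem}

\begin{corollary}\label{cor:complement}
For every $\delta>0$ there are $n$ and an $n$-vertex graph $G$ with $\mu(G)+\mu(\overline G)\le\delta n$. So the inequality $\mu(G)+\mu(\overline G)\ge n-2$, proposed by Kotlov, Lov\'asz and Vempala (1997), fails in general.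
\end{corollary}

Theorem~\ref{thm:main} and Corollary~\ref{cor:allk} are proved from linear algebra and a first-moment argument; the Strong Arnold Property plays no role in them. The upper bound in Theorem~\ref{thm:f} and Corollary~\ref{cor:complement} use minor monotonicity of $\mu$, and the former also uses a theorem of Kostochka and Thomason, quoted in Section~\ref{sec:final}.

Section~\ref{sec:stress} turns the problem into a comparison between the number of non-edges of $G$ and the rank of $M$. Section~\ref{sec:reduction} constructs $R$ and reduces the bound on $m(G)$ to a statement about matrices, Proposition~\ref{prop:corank}. Section~\ref{sec:examples} shows the proof of that proposition on weighted cycles, and Sections~\ref{sec:bags}--\ref{sec:scales} carry it out.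

\section{Stresses and the number of edges}\label{sec:stress}

For generic $p:V\to\mathbb R^d$, any $d+1$ or fewer of the points $p(v)$ are affinely independent, since a suitable determinant is a nonzero polynomial with integer coefficients in their coordinates. The restriction of a generic map to a subset of $V$ is generic.

\begin{lemma}\label{lem:count}
Let $G$ have $n\ge k+1$ vertices, $k\ge1$. If $|E(G)|>kn-\binom{k+1}2$, equivalently if $G$ has fewer than $\binom{n-k}2$ non-edges, then $G$ is not generically $k$-stress free.
\end{lemma}

\begin{proof}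
The two conditions are equivalent because $\binom n2-kn+\binom{k+1}2=\frac12\bigl((n-k)^2-(n-k)\bigr)$.

Let $p:V\to\mathbb R^k$ be generic, and let $\Phi:\mathbb R^E\to(\mathbb R^k)^V$ send $w$ to the family of the left-hand sides $\Phi(w)_v$ of \eqref{eq:stress}. Let $S$ be a skew-symmetric $k\times k$ matrix and $b\in\mathbb R^k$. Collecting the two terms that belong to each edge gives
\[
\sum_v\langle\Phi(w)_v,\,Sp(v)+b\rangle=\sum_{uv\in E}w(uv)\,\langle p(v)-p(u),\,S(p(v)-p(u))\rangle=0 .
\]
So the image of $\Phi$ is orthogonal to all families $(Sp(v)+b)_v$. The pairs $(S,b)$ form a space of dimension $\binom k2+k=\binom{k+1}2$, and the map $(S,b)\mapsto(Sp(v)+b)_v$ is injective: if $Sp(v)+b=0$ for all $v$, then $S$ annihilates all differences $p(v)-p(u)$, which span $\mathbb R^k$ because $n\ge k+1$; hence $S=0$ and $b=0$. The image of $\Phi$ therefore has dimension at most $kn-\binom{k+1}2<|E|$, and $\ker\Phi\ne0$.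
\end{proof}

\begin{lemma}\label{lem:degenerate}
If every nonempty subgraph of $G$ has a vertex of degree at most $d$, then $G$ is generically $d$-stress free.
\end{lemma}

\begin{proof}
We use induction on the number of vertices. Let $p$ be generic, $w$ a stress and $v$ a vertex of degree at most $d$. The vectors $p(v)-p(u)$ with $uv\in E$ are linearly independent, so \eqref{eq:stress} at $v$ forces $w=0$ on the edges at $v$. Then $w$ restricts to a stress of $G-v$, which vanishes by induction.
\end{proof}

\begin{example}\label{ex:complete}
If $r\le k+1$, then $K_r$ is generically $k$-stress free by Lemma~\ref{lem:degenerate}. If $r\ge k+2$, then $K_r$ has $0<\binom{r-k}2$ non-edges and is not generically $k$-stress free by Lemma~\ref{lem:count}.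
\end{example}

Lemma~\ref{lem:count} tells us what to look for. Put $r=n-k$. To refute the conjecture it suffices to find a graph with fewer than $\binom r2$ non-edges for which every matrix satisfying (i) and (ii) has rank at least $r$. The complete graph has no non-edges and admits rank $1$. Theorem~\ref{thm:main} says that an arbitrarily small density of well-placed non-edges forces the rank to be almost full.

\section{Facts from linear algebra}\label{sec:linalg}

Let $A$ be a real symmetric matrix indexed by a finite set $W$. For $X\subset W$, $A[X]$ is the principal submatrix on $X$. We write $\lambda(A)$ for the largest eigenvalue, $\|A\|$ for the operator norm, and $\nu(A,x)$ for the number of eigenvalues $\ge x$, with multiplicity. The symbols $A\succ0$ and $A\succeq0$ mean positive definite and positive semidefinite, while $A\ge0$ and $A\le B$ are meant entrywise. For a vector $z$, $\|z\|$ is the Euclidean norm and $|z|$ is the vector of absolute values. A vector on $X\subset W$ is extended by $0$ to $W$.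

\begin{enumerate}
\item[(L1)] (Courant--Fischer) $\nu(A,x)$ is the largest dimension of a subspace on which $z^TAz\ge x\|z\|^2$. The number of eigenvalues $>x$ (respectively $<x$) is the largest dimension of a subspace on which $z^TAz>x\|z\|^2$ (respectively $<$) for all $z\ne0$.
\item[(L2)] (Interlacing) Passing from $A$ to $A[X]$ does not increase the number of eigenvalues $>x$, nor the number of eigenvalues $<x$, and $\nu(A,x)\le\nu(A[X],x)+|W\setminus X|$. This follows from (L1), since the vectors supported on $X$ form a subspace of codimension $|W\setminus X|$. Also $\operatorname{corank}A\le\operatorname{corank}A[X]+|W\setminus X|$, since $\operatorname{rank}A[X]\le\operatorname{rank}A$.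
\item[(L3)] (Perron--Frobenius) If $A\ge0$, then $\lambda(A)=\|A\|$ and $\lambda(A)$ has a nonnegative eigenvector. Both follow from $|z^TAz|\le|z|^TA|z|$.
\item[(L4)] If $A\succ0$ and the off-diagonal entries of $A$ are $\le0$, then $A^{-1}\ge0$. Indeed, for large $c$ the matrix $B=cI-A$ is nonnegative and $\|B\|=\lambda(B)<c$, so $A^{-1}=c^{-1}\sum_{j\ge0}(B/c)^j\ge0$.
\end{enumerate}

\section{From the graph to a matrix problem}\label{sec:reduction}

Let $G=R[K_t]$ and let $M$ satisfy (i) and (ii) for $G$. For $L\subset[N]$ put $V_L=\bigcup_{i\in L}V_i$, and call $L$ \emph{heavy} if $M[V_L]$ has a negative eigenvalue. Two observations drive the reduction. The first uses the non-edges of $R$, the second the cliques.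

\begin{lemma}\label{lem:heavy}
If $L,L'\subset[N]$ are disjoint and $R$ has no edge between them, then they are not both heavy.
\end{lemma}

\begin{proof}
By (i), $M[V_L\cup V_{L'}]=M[V_L]\oplus M[V_{L'}]$. If both sets were heavy, this matrix would have two negative eigenvalues, and so would $M$ by (L2).
\end{proof}

\begin{lemma}\label{lem:definite}
Suppose that $L$ is not heavy, and let $U\subset V_L$ miss at least one vertex of each class $V_i$, $i\in L$. Then $M[U]\succ0$.
\end{lemma}

\begin{proof}
We have $M[V_L]\succeq0$. Suppose that $x\ne0$ is supported on $U$ and $x^TMx=0$, and put $y=|x|$. The off-diagonal entries of $M$ are $\le0$, so $y^TMy\le x^TMx=0$, and $M[V_L]\succeq0$ gives $M[V_L]y=0$. Choose $i\in L$ such that $y$ does not vanish on $V_i$, and $v\in V_i\setminus U$. Then $y_v=0$, and $M_{vu}<0$ for all $u\in V_i\setminus\{v\}$, so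
$(M[V_L]y)_v=\sum_{u\in V_L\setminus \{v\}}M_{vu}y_u\le\sum_{u\in V_i\setminus \{v\}}M_{vu}y_u<0$, a contradiction.
\end{proof}

The lemma needs the classes to be connected. If $A$ is the adjacency matrix of $K_{t,t}$, then $-A$ has eigenvalues $\pm t$ and $0$, satisfies (i) and (ii), vanishes on both sides of the bipartition, and has rank $2$.

\begin{example}\label{ex:twocliques}
Let $R$ consist of two isolated vertices, so that $G$ is a disjoint union of two cliques and $M=M[V_1]\oplus M[V_2]$. One block, say $M[V_1]$, has the negative eigenvalue and hence rank at least $1$. The other is not heavy and has rank at least $t-1$ by Lemma~\ref{lem:definite}. So $\operatorname{rank}M\ge t$, with equality for $(-\mathbf 1\mathbf 1^T)\oplus(tI-\mathbf 1\mathbf 1^T)$. The price is $t^2$ non-edges, whereas rank $t$ comes with a budget of $\binom t2$: we overspend by a factor of about two.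
\end{example}

To spend less we take many classes and place the non-edges of $R$ at random with small density. Then every large family of small sets of classes contains a pair to which Lemma~\ref{lem:heavy} applies, so that few small sets can be heavy.

\begin{definition}
Let $s,q\ge1$ be integers. A graph $R$ on $[N]$ has \emph{property $\mathcal P(s,q)$} if among any $q$ pairwise disjoint nonempty subsets of $[N]$ of size at most $2s$ there are two with no edge of $R$ between them.
\end{definition}

\begin{lemma}\label{lem:random}
Let $s\ge2$, $\varepsilon\in(0,1)$ and $q=q(N)=1+\lceil5s\,\varepsilon^{-4s^2}\log(N+1)\rceil$. Let $R$ be the random graph on $[N]$ in which each pair is a non-edge with probability $\varepsilon$, independently. Then $R$ fails $\mathcal P(s,q)$ with probability at most $(N+1)^{-sq/2}$, and $R$ has at least $\varepsilon N^2$ non-edges with probability less than $\frac12$.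
\end{lemma}

\begin{proof}
Fix disjoint nonempty sets $L_1,\dots,L_q$ of size at most $2s$. The events ``there is an edge between $L_a$ and $L_b$'', $a<b$, depend on disjoint sets of pairs, so they are independent, and each has probability $1-\varepsilon^{|L_a||L_b|}\le1-\varepsilon^{4s^2}\le\exp(-\varepsilon^{4s^2})$. Each $L_a$ can be written as a word of length $2s$ in $[N]$ and a blank symbol, so there are at most $(N+1)^{2sq}$ choices of the sets. Since $\varepsilon^{4s^2}(q-1)/2\ge\frac52s\log(N+1)$, the property fails with probability at most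
\[
\exp\Bigl(2sq\log(N+1)-\varepsilon^{4s^2}\tfrac{q(q-1)}2\Bigr)\le(N+1)^{-sq/2}.
\]
The expected number of non-edges is $\varepsilon\binom N2<\varepsilon N^2/2$, and Markov's inequality gives the second statement.
\end{proof}

What matters is that $q(N)=O(\log N)$ for fixed $s$ and $\varepsilon$, so the heavy sets occupy a vanishing fraction of the classes. After their removal we are left with a matrix of the following kind.

\begin{definition}\label{def:H}
Let $N\ge1$ and $s\ge2$ be integers. An \emph{$(N,s)$-matrix} is a real symmetric matrix $M$ indexed by a finite set $U$, together with a map $\operatorname{lab}:U\to[N]$ whose values are called \emph{labels}, such that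
\begin{enumerate}
\item[(H1)] the off-diagonal entries of $M$ are $\le0$;
\item[(H2)] $M$ has at most one negative eigenvalue;
\item[(H3)] $M[X]\succ0$ for every $X\subset U$ with $|\operatorname{lab}(X)|\le2s$.
\end{enumerate}
\end{definition}

\begin{proposition}\label{prop:corank}
For all $N\ge1$ and $s\ge2$ there is $C=C(N,s)$ such that every $(N,s)$-matrix $M$ indexed by a set of size $n$ has $\operatorname{corank}M\le\frac3s\,n+C$.
\end{proposition}

The constant $C$ is large in terms of $N$ but does not depend on $n$. This is the reason for blowing up a fixed graph $R$: we first fix $N$ and then let $t$ grow.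

\begin{proposition}\label{prop:upper}
Let $s\ge2$ and let $R$ be a graph on $[N]$ with property $\mathcal P(s,q)$, where $2s^2q\le N$. Then there is $t_1$ such that $m(R[K_t])\le\frac5s\,Nt$ for all $t\ge t_1$.
\end{proposition}

\begin{proof}[Proof, assuming Proposition~\ref{prop:corank}]
Let $M$ satisfy (i) and (ii) for $R[K_t]$, and let $n=Nt$. Take a maximal family of pairwise disjoint heavy sets of size at most $2s$. By $\mathcal P(s,q)$ and Lemma~\ref{lem:heavy} it has fewer than $q$ members, so its union $J$ has $|J|\le2sq\le N/s$. By maximality no set $L\subset[N]\setminus J$ with $|L|\le2s$ is heavy. Let $U$ be obtained from $V_{[N]\setminus J}$ by removing one vertex from each class, and label each vertex of $U$ by its class. Then $M[U]$ satisfies (H1) by (i), (H2) by (ii) and (L2), and (H3) by Lemma~\ref{lem:definite}. We deleted at most $t|J|+N\le n/s+N$ vertices, so (L2) and Proposition~\ref{prop:corank} give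
\[
\operatorname{corank}M\le\frac3s\,n+C(N,s)+\frac ns+N ,
\]
and this is at most $\frac5s\,n$ once $t\ge s\,(C(N,s)+N)/N$.
\end{proof}

\section{The corank bound on examples}\label{sec:examples}

We first test the statement of Proposition~\ref{prop:corank}.

\begin{example}\label{ex:sharp}
Let $N=2s+1$ and let $M$ be a direct sum of copies of the $N\times N$ matrix $NI-\mathbf 1\mathbf 1^T$, each copy labeled by $1,\dots,N$. This matrix is positive semidefinite, and a $j\times j$ principal submatrix of a block has least eigenvalue $N-j>0$ for $j\le2s$. So $M$ is an $(N,s)$-matrix of corank $n/(2s+1)$. The order $n/s$ cannot be improved, and this is why Section~\ref{sec:reduction} controls unions of $2s$ classes and not single classes.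

Without (H3), the matrix $-\mathbf 1\mathbf 1^T$ has corank $n-1$. Without (H1), take $N$ vectors in $\mathbb R^{2s}$ of which any $2s$ are linearly independent; a direct sum of copies of their Gram matrix satisfies (H2) and (H3) and has corank $(1-2s/N)n$.
\end{example}

By (H3) the diagonal entries of an $(N,s)$-matrix are positive, and after scaling rows and columns we may write $M=I-A$ with $A\ge0$ of zero diagonal. The corank of $M$ is the multiplicity of $1$ as an eigenvalue of $A$, and by (H2) at most one eigenvalue of $A$ is larger. View $A$ as a weighted graph. The first idea is that deleting a sparse set of vertices which is close to every vertex pushes the spectrum down.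

\begin{example}[Deleting a net]\label{ex:uniform}
Let $A$ be $\frac12$ times the adjacency matrix of the cycle $C_h$, and let $\ell$ divide $h$. Delete every $\ell$th vertex. What remains is a union of paths with $\ell-1$ vertices, with largest eigenvalue $\cos(\pi/\ell)$. By (L2), $\nu(A,x)\le h/\ell$ for every $x>\cos(\pi/\ell)$.
\end{example}

This argument bounds the number of eigenvalues in a window $[1-\xi,\infty)$, with $\xi$ independent of the size of the matrix, and it needs edges whose weights are bounded below. An $(N,s)$-matrix can have arbitrarily small weights. If we ignore them, the graph may fall into small components. A small component $X$ has $\lambda(A[X])<1$ by (H3), but with no control on the gap, and then the window can contain many eigenvalues.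

\begin{example}[Two scales]\label{ex:twoscales}
Let $h\ge3$, $\tau\in(0,1)$ small and $a=1-\tau$. On the cycle $r_1v_1r_2v_2\cdots r_hv_h$ give the edges $r_iv_i$ weight $a$ and the edges $v_ir_{i+1}$ weight $\tau$ (indices modulo $h$). Let $A$ be the weighted adjacency matrix and $M=I-A$. The row sums of $A$ are $1$, so $x^TMx=\sum A_{uw}(x_u-x_w)^2$ over the edges $uw$. Thus $M\succeq0$, its kernel consists of the constant vectors, and all proper principal submatrices are positive definite: $M$ is an $(N,s)$-matrix of corank $1$ for any labeling that uses more than $2s$ labels. On the $h$-dimensional space of vectors with $x_{r_i}=x_{v_i}$, however, $x^TAx\ge(a-\tau)\|x\|^2$, so $\nu(A,1-2\tau)\ge h$, half the size of the matrix. No window $[1-\xi,\infty)$ with $\xi$ independent of $\tau$ can detect that the corank is small.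

The remedy is to treat each pair $B_i=\{r_i,v_i\}$ as a single vertex. Let $g_i$ be the vector on $B_i$ with
\[
g_i(r_i)=\frac1{\sqrt{1-a^2}},\qquad g_i(v_i)=\frac a{\sqrt{1-a^2}},\qquad\text{so that}\quad (Mg_i)_{v_i}=0,\quad g_i^TMg_i=1 .
\]
Every vector on $B_i$ has the form $x=zg_i+\hat y\,g_i(v_i)e_{v_i}$, and since $(Mg_i)_{v_i}=0$,
\[
x^TMx=z^2+\frac{a^2}{1-a^2}\,\hat y^{\,2},\qquad 1-a^2=\tau(2-\tau).
\]
A relative deviation $\hat y$ from the shape $g_i$ costs about $\hat y^{\,2}/(2\tau)$, which is large, so a kernel vector of $M$ should be almost a multiple of $g_i$ on each pair. Restrict the form $M$ to the span of the $g_i$. The only interaction is between consecutive pairs: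
\[
-g_i^TMg_{i+1}=g_i(v_i)\,\tau\,g_{i+1}(r_{i+1})=\frac{a\tau}{1-a^2}=\frac{1-\tau}{2-\tau}.
\]
So $(g_i^TMg_j)=I-A'$, where $A'$ is $\frac{1-\tau}{2-\tau}$ times the adjacency matrix of $C_h$. The weak edges now have weight close to $\frac12$, and Example~\ref{ex:uniform} applies to $A'$ uniformly in $\tau$. The kernel vector of $M$ has not survived exactly, but almost: $\lambda(A')=1-\frac{\tau}{2-\tau}$.
\end{example}

The general proof has three ingredients. Small sets on which deviation from one shape $g_B$ is expensive are called \emph{tight bags}; compressing $M$ to these shapes turns kernel vectors into eigenvalues near $1$ (Lemma~\ref{lem:persist}). A small family of tight bags on which the compressed matrix has an eigenvalue near $1$ contains bags that merge into a larger tight bag (Lemma~\ref{lem:merge}). When no such family exists, deleting a net bounds the number of eigenvalues near $1$ (Lemma~\ref{lem:counting}). The compressed matrix can again have two scales, so one merging step need not be enough; Section~\ref{sec:scales} finds a scale at which the three lemmas fit together.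

\section{Bags and compression}\label{sec:bags}

In Sections~\ref{sec:bags}, \ref{sec:merge} and~\ref{sec:scales}, $M$ is an $(N,s)$-matrix indexed by $U\ne\emptyset$, we fix a linear order on $U$, and
\[
\alpha=\sum_{i=1}^s\binom Ni\ge1 .
\]
A \emph{bag} is a nonempty set $B\subset U$ with $|B|\le s$, and its \emph{root} $r_B$ is its least element. The order serves one purpose: when a union of disjoint bags is a bag, its root is the root of one of them.

\subsection*{The shape of a bag}
Let $B$ be a bag with root $r$. By (H3), $M[B]\succ0$, so by (H1) and (L4) the vector $h=M[B]^{-1}e_r$ is nonnegative, and $h_r=e_r^TM[B]^{-1}e_r>0$. Put $g_B=h/\sqrt{h_r}$. Then $g_B(r)=\sqrt{h_r}$ and $(Mg_B)_r=1/\sqrt{h_r}$, so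
\begin{equation}\label{eq:g}
g_B\ge0,\qquad g_B(r)>0,\qquad(Mg_B)_v=0\ \ (v\in B\setminus\{r\}),\qquad g_B^TMg_B=g_B(r)(Mg_B)_r=1 .
\end{equation}
The third property says that $g_B$ is $M$-orthogonal to every vector on $B$ that vanishes at the root. For distinct $v,w\in B$ and $\hat y\in\mathbb R^B$ put
\[
c_{vw}=-g_B(v)M_{vw}\,g_B(w)\ge0,\qquad D_B(\hat y)=\sum_{\{v,w\}\subset B}c_{vw}(\hat y_v-\hat y_w)^2 .
\]
Measured relative to $g_B$, the form $M[B]$ is the energy $D_B$ of a network with conductances $c_{vw}$, plus a term at the root.

\begin{lemma}\label{lem:energy}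
For $\hat y\in\mathbb R^B$ let $g_B\hat y$ be the pointwise product. Then $(g_B\hat y)^TM(g_B\hat y)=\hat y_r^2+D_B(\hat y)$.
\end{lemma}

\begin{proof}
By \eqref{eq:g}, $g_B(v)(Mg_B)_v$ is $1$ for $v=r$ and $0$ for the other $v\in B$. Expanding the product gives $g_B(v)^2M_{vv}=\mathbf 1_{v=r}+\sum_{w\ne v}c_{vw}$. Hence
\[
(g_B\hat y)^TM(g_B\hat y)=\hat y_r^2+\sum_v\sum_{w\ne v}c_{vw}\,\hat y_v^2-\sum_v\sum_{w\ne v}c_{vw}\,\hat y_v\hat y_w ,
\]
and the two double sums contribute $c_{vw}(\hat y_v^2+\hat y_w^2-2\hat y_v\hat y_w)$ for each unordered pair.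
\end{proof}

\begin{definition}
Let $\Lambda\ge1$. A bag $B$ is \emph{$\Lambda$-tight} if $g_B>0$ on $B$ and $D_B(\hat y)\ge\Lambda\max_{v,w\in B}(\hat y_v-\hat y_w)^2$ for all $\hat y\in\mathbb R^B$.
\end{definition}

Tightness is a property of the bag alone, not of a partition containing it. A $\Lambda$-tight bag is $\Lambda'$-tight for $1\le\Lambda'\le\Lambda$, and a singleton is $\Lambda$-tight for every $\Lambda$. The pairs of Example~\ref{ex:twoscales}, with roots $r_i$, are $\Lambda$-tight exactly for $\Lambda\le a^2/(1-a^2)$.

\subsection*{The compressed matrix}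
Let $\mathcal B$ be a partition of $U$ into bags. For $z\in\mathbb R^{\mathcal B}$ put $g_z=\sum_Bz_Bg_B$, and define the symmetric matrix $A_{\mathcal B}=I-(g_B^TMg_{B'})_{B,B'\in\mathcal B}$, so that
\begin{equation}\label{eq:compress}
z^T(I-A_{\mathcal B})z=g_z^TMg_z .
\end{equation}
The map $z\mapsto g_z$ is injective, because the $g_B$ are nonzero and have disjoint supports.

\begin{lemma}\label{lem:A}
Let $A=A_{\mathcal B}$.
\begin{enumerate}
\item[(a)] $A$ has zero diagonal, and $A_{BB'}=\sum_{v\in B,\,w\in B'}g_B(v)\,|M_{vw}|\,g_{B'}(w)\ge0$ for $B\ne B'$.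
\item[(b)] $A$ has at most one eigenvalue $>1$.
\item[(c)] If $\emptyset\ne\mathcal X\subset\mathcal B$ and $\bigcup\mathcal X$ carries at most $2s$ labels, then $\|A[\mathcal X]\|=\lambda(A[\mathcal X])<1$.
\item[(d)] $\|A\|\le\alpha$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) follows from \eqref{eq:g} and (H1). If $A$ had two eigenvalues $>1$, then by \eqref{eq:compress} the form $M$ would be negative definite on a plane, contradicting (H2); this is (b). In (c), \eqref{eq:compress} and (H3) give $I-A[\mathcal X]\succ0$, and (L3) applies. For (d), group the bags by their label sets. A label set is nonempty and has at most $s$ elements, so there are at most $\alpha$ groups. Two groups $\mathcal C,\mathcal C'$ carry at most $2s$ labels together, so the block of $A$ with rows $\mathcal C$ and columns $\mathcal C'$, a submatrix of $A[\mathcal C\cup\mathcal C']$, has norm less than $1$ by (c). With $z_{\mathcal C}$ the restriction of $z$ to $\mathcal C$, the Cauchy--Schwarz inequality gives $|z^TAz|\le\bigl(\sum_{\mathcal C}\|z_{\mathcal C}\|\bigr)^2\le\alpha\|z\|^2$.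
\end{proof}

Part (b) is the only use of (H2), and part (d) is where the bounded number of labels and the factor $2$ in (H3) enter: the norm of $A_{\mathcal B}$ is bounded independently of $|U|$, of the entries of $M$ and of the partition.

\subsection*{Splitting a vector}
Suppose that all bags of $\mathcal B$ are $\Lambda$-tight, and let $\emptyset\neq\mathcal X\subset\mathcal B$. A vector $x$ on $\bigcup\mathcal X$ can be written uniquely as
\begin{equation}\label{eq:split}
x=g_z+y,\qquad y=\sum_{B\in\mathcal X}y_B,\qquad y_B=g_B\hat y_B,\qquad\hat y_B\in\mathbb R^B,\quad\hat y_B(r_B)=0,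
\end{equation}
with $z\in\mathbb R^{\mathcal X}$: necessarily $z_B=x(r_B)/g_B(r_B)$, and $\hat y_B=x/g_B-z_B$ on $B$. Put
\[
Q_B=y_B^TMy_B=D_B(\hat y_B),\qquad\|y\|_*^2=\sum_{B\in\mathcal X}Q_B ,
\]
where the second expression for $Q_B$ comes from Lemma~\ref{lem:energy}. Since $M[B]\succ0$, we have $\|y\|_*=0$ only for $y=0$.

\begin{lemma}\label{lem:split}
In this situation let $\kappa=\|A_{\mathcal B}[\mathcal X]\|$. Then $|\hat y_B(v)|\le\Lambda^{-1/2}\sqrt{Q_B}$ for $v\in B\in\mathcal X$, and
\[
|y^TMg_z|\le\kappa\Lambda^{-1/2}\|y\|_*\|z\|,\qquad y^TMy\ge(1-\kappa\Lambda^{-1})\|y\|_*^2 .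
\]
\end{lemma}

\begin{proof}
Tightness gives $\Lambda(\hat y_B(v)-\hat y_B(r_B))^2\le D_B(\hat y_B)=Q_B$, which is the first claim. Write $A=A_{\mathcal B}$. By \eqref{eq:g}, $y_B^TMg_B=0$. For $B\ne B'$, Lemma~\ref{lem:A}(a) and the first claim give
\[
|y_B^TMg_{B'}|\le\sum_{v\in B,\,w\in B'}|\hat y_B(v)|\,g_B(v)|M_{vw}|g_{B'}(w)\le\Lambda^{-1/2}\sqrt{Q_B}\,A_{BB'},
\]
and, with a factor $|\hat y_{B'}(w)|$ inserted in each term, $|y_B^TMy_{B'}|\le\Lambda^{-1}\sqrt{Q_BQ_{B'}}\,A_{BB'}$. Let $u\in\mathbb R^{\mathcal X}$ have entries $\sqrt{Q_B}$, so $\|u\|=\|y\|_*$. Summing over $B\ne B'$ yields $|y^TMg_z|\le\Lambda^{-1/2}u^TA[\mathcal X]\,|z|$ and $y^TMy\ge\sum_BQ_B-\Lambda^{-1}u^TA[\mathcal X]u$.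
\end{proof}

\begin{lemma}[Persistence of the kernel]\label{lem:persist}
If $\mathcal B$ is a partition of $U$ into $\Lambda$-tight bags and $\Lambda\ge2\alpha$, then $\operatorname{corank}M\le\nu(A_{\mathcal B},\,1-2\alpha^2/\Lambda)$.
\end{lemma}

\begin{proof}
Let $Mx=0$ and split $x=g_z+y$ as in \eqref{eq:split} with $\mathcal X=\mathcal B$. From $y^TMx=0$ we get $y^TMy=-y^TMg_z$. Lemma~\ref{lem:split}, with $\kappa\le\alpha\le\Lambda/2$ by Lemma~\ref{lem:A}(d), gives
\[
\tfrac12\|y\|_*^2\le y^TMy\le\alpha\Lambda^{-1/2}\|y\|_*\|z\| .
\]
Hence $\|y\|_*\le2\alpha\Lambda^{-1/2}\|z\|$ and $y^TMy\le2\alpha^2\Lambda^{-1}\|z\|^2$. The first bound shows that the linear map $x\mapsto z$ is injective on $\ker M$. Since $Mx=0$, we have $z^T(I-A_{\mathcal B})z=(x-y)^TM(x-y)=y^TMy$. So $z^TA_{\mathcal B}z\ge(1-2\alpha^2/\Lambda)\|z\|^2$ on a subspace of dimension $\operatorname{corank}M$, and (L1) finishes the proof.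
\end{proof}

\section{Merging bags}\label{sec:merge}

Suppose that a small family $\mathcal X$ of bags has $\lambda(A_{\mathcal B}[\mathcal X])$ close to $1$. We cannot expect the union of all of $\mathcal X$ to be tight, since the large eigenvalue may live on a subfamily that does not interact with the rest. We therefore pass to a subfamily $\mathcal X'$ whose gap $1-\lambda$ is much smaller than the gap of each of its proper subfamilies. A rapidly decreasing sequence of thresholds produces such an $\mathcal X'$. For $\Lambda'\ge1$ put
\[
\sigma_1=\tfrac12,\qquad\sigma_k=\frac{\sigma_{k-1}^2}{256\Lambda'}\quad(k\ge2),\qquad\sigma(\Lambda')=\sigma_s .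
\]

\begin{lemma}\label{lem:merge}
Let $\Lambda'\ge1$ and let $\mathcal B$ be a partition of $U$ into $\Lambda$-tight bags, where $\Lambda\ge16/\sigma(\Lambda')$. Let $\emptyset\ne\mathcal X\subset\mathcal B$ satisfy $\sum_{B\in\mathcal X}|B|\le s$ and $\lambda(A_{\mathcal B}[\mathcal X])\ge1-\sigma(\Lambda')$. Then there is $\mathcal X'\subset\mathcal X$ with $|\mathcal X'|\ge2$ such that $\bigcup\mathcal X'$ is a $\Lambda'$-tight bag.
\end{lemma}

\begin{proof}
Write $A=A_{\mathcal B}$.

\emph{Choice of $\mathcal X'$.} Let $k\ge1$ be the least integer for which some nonempty $\mathcal X'\subset\mathcal X$ has $|\mathcal X'|\le k$ and $\lambda(A[\mathcal X'])\ge1-\sigma_k$, and fix such an $\mathcal X'$. We have $k\le s$, because $\mathcal X$ itself qualifies for $k=s$. A single bag has $\lambda=0<\frac12\le1-\sigma_k$, so $k\ge|\mathcal X'|\ge2$. Put $\rho=\sigma_{k-1}\le\frac12$ and $\theta=1-\lambda(A[\mathcal X'])$. Then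
\begin{equation}\label{eq:gaps}
0<\theta\le\frac{\rho^2}{256\Lambda'},\qquad\lambda(A[\mathcal Y])<1-\rho\ \text{ for }\ \emptyset\ne\mathcal Y\subsetneq\mathcal X',\qquad\Lambda\ge\frac{16}\rho\ge32 .
\end{equation}
Here $\theta>0$ and $\|A[\mathcal X']\|<1$ by Lemma~\ref{lem:A}(c); the second statement is the minimality of $k$, as $|\mathcal Y|\le k-1$; and the third holds because $\sigma_s\le\rho$. Let $B'=\bigcup\mathcal X'$. It has at most $s$ elements, so it is a bag, and its root $r'$ is the root of a bag $B_0\in\mathcal X'$.

\emph{Step 1: the top eigenvector is spread over all bags.} Let $\phi\ge0$ be a unit eigenvector of $A[\mathcal X']$ for the eigenvalue $1-\theta$. Fix $B\in\mathcal X'$ and let $\phi'=\phi-\phi_Be_B$. Since $A_{BB}=0$,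
\[
\phi'^TA\phi'=\phi^TA\phi-2\phi_B(A\phi)_B=(1-\theta)(1-2\phi_B^2),\qquad\|\phi'\|^2=1-\phi_B^2 .
\]
By \eqref{eq:gaps}, $(1-\theta)(1-2\phi_B^2)\le(1-\rho)(1-\phi_B^2)$, that is, $\rho-\theta\le\phi_B^2(1+\rho-2\theta)\le2\phi_B^2$. As $\theta\le\rho/2$, we obtain $\phi_B^2\ge\rho/4$ for all $B\in\mathcal X'$. Consequently $h=g_\phi=\sum_{B\in\mathcal X'}\phi_Bg_B$ is positive on $B'$, and $h^TMh=\theta$ by \eqref{eq:compress}. The vector $h$ is an explicit candidate for the shape of $B'$.

\emph{Step 2: if $x\in\mathbb R^{B'}$ and $x(r')=0$, then $(x_v/h_v)^2\le16\rho^{-2}\,x^TMx$ for all $v\in B'$.} Split $x=g_z+y$ as in \eqref{eq:split} over $\mathcal X'$. Since $x(r')=0$, we have $z_{B_0}=0$, so $z$ is supported on a proper subfamily and $z^T(I-A)z\ge\rho\|z\|^2$ by \eqref{eq:gaps}. Lemma~\ref{lem:split} with $\kappa<1$ gives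
\[
x^TMx=g_z^TMg_z+2y^TMg_z+y^TMy\ge\rho\|z\|^2-2\Lambda^{-1/2}\|z\|\|y\|_*+(1-\Lambda^{-1})\|y\|_*^2 .
\]
From $\Lambda^{-1/2}\le\sqrt\rho/4$ we get $2\Lambda^{-1/2}\|z\|\|y\|_*\le\frac12\sqrt\rho\,\|z\|\|y\|_*\le\frac14(\rho\|z\|^2+\|y\|_*^2)$, and $\Lambda^{-1}\le\frac14$. Hence $x^TMx\ge\frac12(\rho\|z\|^2+\|y\|_*^2)$. For $v\in B\in\mathcal X'$ we have $x_v/h_v=(z_B+\hat y_B(v))/\phi_B$, so by Step~1 and Lemma~\ref{lem:split},
\[
\Bigl(\frac{x_v}{h_v}\Bigr)^2\le\frac4\rho\Bigl(2\|z\|^2+\frac2\Lambda\|y\|_*^2\Bigr)\le\frac8{\rho^2}\bigl(\rho\|z\|^2+\|y\|_*^2\bigr)\le\frac{16}{\rho^2}\,x^TMx .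
\]

\emph{Step 3: $g_{B'}\ge h/(2\sqrt\theta)$ on $B'$.} Let $\gamma=h(r')/g_{B'}(r')>0$ and $x=h-\gamma g_{B'}$. Then $x(r')=0$, so $x^TMg_{B'}=0$ by \eqref{eq:g}, and $\theta=h^TMh=\gamma^2+x^TMx$. Both terms on the right are nonnegative, so $\gamma\le\sqrt\theta$ and $x^TMx\le\theta$. By Step~2 and \eqref{eq:gaps}, $|x_v|\le4\rho^{-1}\sqrt\theta\,h_v\le\frac12h_v$. Thus $\gamma g_{B'}\ge h/2$, and the claim follows. In particular $g_{B'}>0$ on $B'$.

\emph{Step 4: tightness.} Let $\hat y\in\mathbb R^{B'}$. Subtracting a constant changes neither $D_{B'}(\hat y)$ nor the differences $\hat y_v-\hat y_w$, so we may assume $\hat y(r')=0$. Apply Step~2 to $x=g_{B'}\hat y$, for which $x^TMx=D_{B'}(\hat y)$ by Lemma~\ref{lem:energy}. With Step~3,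
\[
\frac{\hat y_v^{\,2}}{4\theta}\le\Bigl(\frac{g_{B'}(v)\hat y_v}{h_v}\Bigr)^2\le\frac{16}{\rho^2}D_{B'}(\hat y).
\]
Therefore $(\hat y_v-\hat y_w)^2\le4\max_u\hat y_u^{\,2}\le256\,\theta\rho^{-2}D_{B'}(\hat y)\le D_{B'}(\hat y)/\Lambda'$ for all $v,w\in B'$.
\end{proof}

The gain comes from Step~3: normalizing a vector of energy $\theta$ to energy $1$ multiplies it by about $\theta^{-1/2}$, and so multiplies the conductances by about $\theta^{-1}$, as for the pairs in Example~\ref{ex:twoscales}, where $\theta=\tau$.

\section{Counting eigenvalues near 1}\label{sec:counting}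

The next lemma concerns an arbitrary nonnegative matrix; it will be applied to a compressed matrix, with $b$ recording the sizes of the bags.

\begin{lemma}\label{lem:counting}
Let $\alpha\ge1$, let $s\ge1$ be an integer and let $\sigma,\zeta\in(0,1)$. There are $\xi\in(0,1)$ and $C$, depending only on $\alpha,s,\sigma,\zeta$, with the following property. Let $A\ge0$ be a symmetric matrix with zero diagonal, indexed by a finite set $W$, with $\|A\|\le\alpha$ and at most one eigenvalue $>1$. Let $b:W\to\mathbb Z_{\ge1}$, write $b(X)=\sum_{w\in X}b(w)$, and let $b(W)\le n$. If every nonempty $X\subset W$ with $b(X)\le s$ has $\lambda(A[X])<1-\sigma$, then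
\[
\nu(A,1-\xi)\le\frac ns+\zeta n+C .
\]
\end{lemma}

Two features separate this from Example~\ref{ex:uniform}. First, only entries above a threshold $\eta$ are useful as edges, and the graph they form may have small components, in which we cannot afford to delete a vertex. There the hypothesis on small sets takes over: eigenvectors for eigenvalues near $1$ have little mass on small components. Second, $A$ may have one eigenvalue much larger than $1$. Deleting a net $S$ destroys a definite weight $\kappa$ of closed walks at every vertex near $S$. If we had $\lambda(A)\le1$ and all vertices were near $S$, the inequality \eqref{eq:walks} below and (L3) would give $(\alpha+\lambda(A[W\setminus S]))^{4s}+\kappa\le(\alpha+1)^{4s}$ and we would be done. With one large eigenvalue this comparison of largest eigenvalues says nothing, so we compare traces of high powers, to which that eigenvalue contributes a term independent of $n$.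

\begin{proof}
Put $\eta=\zeta\sigma^2/(16\alpha)<1$ and $\kappa=\eta^{4s}$. Note that $|W|\le b(W)\le n$.

\emph{The net.} Let $\Gamma$ be the graph on $W$ in which $u\ne w$ are adjacent if $A_{uw}\ge\eta$. Call a component $X$ of $\Gamma$ \emph{small} if $b(X)\le s$. Let $W_1$ be the union of the small components and $W_2=W\setminus W_1$. Let $S\subset W_2$ be a maximal set of vertices with pairwise distance greater than $2s$ in $\Gamma$, where vertices in different components have infinite distance. The balls of radius $s$ around the points of $S$ are disjoint. Each ball $X$ has $b(X)>s$: either it contains vertices at each of the distances $0,1,\dots,s$ from its center, or no vertex is at distance exactly $s$ and the ball is a whole component, which is not small. Hence $|S|\le n/s$. By maximality every vertex of $W_2$ is within distance $2s$ of $S$. Put $H=W\setminus S$, and let $\Pi_1,\Pi_2$ be the coordinate projections of $\mathbb R^H$ onto $W_1$ and $W_2\setminus S$, so $\Pi_1+\Pi_2=I$.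

\emph{Upper bound for a trace.} Let $T=\alpha I+A$ and $T_H=T[H]$. Both are entrywise nonnegative and positive semidefinite. The eigenvalues of $T$ lie in $[0,\alpha+1]$, with at most one exception, which is at most $2\alpha$. We claim that
\begin{equation}\label{eq:walks}
Z:=T_H^{4s}+\kappa\,\Pi_2\ \le\ (T^{4s})[H]\qquad\text{entrywise.}
\end{equation}
The entry $(T^{4s})_{uw}$ is the sum, over all sequences $u=w_0,w_1,\dots,w_{4s}=w$ in $W$, of the nonnegative products $T_{w_0w_1}\cdots T_{w_{4s-1}w_{4s}}$, and $(T_H^{4s})_{uw}$ is the sum over the sequences that stay in $H$. For $w\in W_2\setminus S$ there is a sequence from $w$ to $w$ that leaves $H$: follow a path in $\Gamma$ of length $j\le2s$ to $S$, return along it, and stay at $w$ for the remaining $4s-2j$ steps. Its product is at least $\eta^{2j}\alpha^{4s-2j}\ge\eta^{4s}=\kappa$. This proves \eqref{eq:walks}. The trace of the $\ell$th power of a nonnegative matrix is a sum of nonnegative products over closed sequences, so it does not decrease when entries increase or when the index set is enlarged. Thus for every integer $\ell\ge1$,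
\begin{equation}\label{eq:trace}
\operatorname{tr}Z^\ell\le\operatorname{tr}T^{4s\ell}\le n(\alpha+1)^{4s\ell}+(2\alpha)^{4s\ell}.
\end{equation}

\emph{Little mass on small components.} Put
\[
\xi=\min\Bigl(\frac\sigma2,\ \frac\kappa{16s(\alpha+1)^{4s-1}}\Bigr).
\]
Let $j=\nu(A[H],1-\xi)$ and let $y_1,\dots,y_j$ be orthonormal eigenvectors of $A[H]$ with eigenvalues $\lambda_i\ge1-\xi$. Let $A_1=\bigoplus A[X]$ over the small components $X$; by hypothesis $\lambda(A_1)<1-\sigma$. Let $Y$ be the $W_1\times H$ matrix with $Y_{uw}=A_{uw}$ if $w$ is outside the component of $u$, and $Y_{uw}=0$ otherwise. Its entries lie in $[0,\eta)$. The rows of $A[H]y_i=\lambda_iy_i$ indexed by $W_1$ read $(\lambda_iI-A_1)\Pi_1y_i=Yy_i$. All eigenvalues of $\lambda_iI-A_1$ are at least $\sigma-\xi\ge\sigma/2$, so $\frac\sigma2\|\Pi_1y_i\|\le\|Yy_i\|$. Since the $y_i$ are orthonormal, $\sum_i\|Yy_i\|^2\le\sum_{u,w}Y_{uw}^2$, and therefore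
\[
\sum_i\|\Pi_1y_i\|^2\le\frac4{\sigma^2}\sum_{u,w}Y_{uw}^2\le\frac{4\eta}{\sigma^2}\,\mathbf 1^TA\mathbf 1\le\frac{4\eta\alpha n}{\sigma^2}=\frac{\zeta n}4 .
\]
So at most $\zeta n/2$ indices have $\|\Pi_1y_i\|^2>\frac12$. Call the other indices \emph{good}; they satisfy $\|\Pi_2y_i\|^2\ge\frac12$.

\emph{Lower bound for the trace.} By the mean value theorem, $(\alpha+1)^{4s}-(\alpha+1-\xi)^{4s}\le4s(\alpha+1)^{4s-1}\xi\le\kappa/4$. So for good $i$,
\[
y_i^TZy_i=(\alpha+\lambda_i)^{4s}+\kappa\|\Pi_2y_i\|^2\ge(\alpha+1)^{4s}+\frac\kappa4 .
\]
The matrix $Z$ is positive semidefinite. If a unit vector $y$ has coordinates $c_k$ in an orthonormal eigenbasis of $Z$ with eigenvalues $\omega_k\ge0$, convexity of $x\mapsto x^\ell$ gives $y^TZ^\ell y=\sum c_k^2\omega_k^\ell\ge(\sum c_k^2\omega_k)^\ell=(y^TZy)^\ell$. Moreover $\operatorname{tr}Z^\ell$ is at least the sum of $y_i^TZ^\ell y_i$ over the good $i$. With \eqref{eq:trace},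
\[
\Bigl(j-\frac{\zeta n}2\Bigr)\Bigl((\alpha+1)^{4s}+\frac\kappa4\Bigr)^\ell\le n(\alpha+1)^{4s\ell}+(2\alpha)^{4s\ell}.
\]
Choose $\ell$, depending only on $\alpha,s,\sigma,\zeta$, so large that $(\alpha+1)^{4s\ell}\le\frac\zeta2\bigl((\alpha+1)^{4s}+\frac\kappa4\bigr)^\ell$. Dividing gives $j\le\zeta n+C$ with $C=(2\alpha)^{4s\ell}$. By (L2), $\nu(A,1-\xi)\le|S|+j$.
\end{proof}

\section{Choosing the scale}\label{sec:scales}

It is tempting to merge bags until Lemma~\ref{lem:merge} no longer applies and then to use Lemmas~\ref{lem:counting} and~\ref{lem:persist}. The parameters do not allow this. If we merge families with gap at most $\sigma=\sigma(\Lambda')$, the new bags are $\Lambda'$-tight, the counting lemma gives a window $\xi$ smaller than $\sigma$, and the persistence lemma asks for tightness $2\alpha^2/\xi$, which is far larger than $\Lambda'$. So we do not merge. We use the possibility of merging only to show that, at a suitable scale, families with a small gap are few, and we delete them. The scale is found by the pigeonhole principle.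

\begin{proof}[Proof of Proposition~\ref{prop:corank}]
Let $|U|=n\ge1$. Define $\Lambda_0\le\Lambda_1\le\dots\le\Lambda_{s^2}$ as follows. Put $\Lambda_0=1$. Given $\Lambda_i$, let $\sigma^{(i)}=\sigma(\Lambda_i)$ be as in Section~\ref{sec:merge}, let $\xi^{(i)}$ and $C^{(i)}$ be given by Lemma~\ref{lem:counting} for $\alpha$, $s$, $\sigma=\sigma^{(i)}$ and $\zeta=1/s$, and put
\[
\Lambda_{i+1}=\max\bigl(\Lambda_i,\ 16/\sigma^{(i)},\ 2\alpha^2/\xi^{(i)}\bigr).
\]
These numbers depend only on $N$ and $s$, and $\Lambda_{i+1}\ge2\alpha^2\ge2\alpha$.

Let $\beta_i$ be the least number of bags in a partition of $U$ into $\Lambda_i$-tight bags. The partition into singletons shows $\beta_i\le n$, and $\beta_i\le\beta_{i+1}$ because $\Lambda_{i+1}$-tight bags are $\Lambda_i$-tight. The $s^2$ differences $\beta_{i+1}-\beta_i$ have sum at most $n$, so $\beta_{i+1}-\beta_i\le n/s^2$ for some $i<s^2$. Fix this $i$ and a partition $\mathcal B$ of $U$ into $\beta_{i+1}$ bags that are $\Lambda_{i+1}$-tight, and let $A=A_{\mathcal B}$.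

Call a nonempty $\mathcal X\subset\mathcal B$ \emph{bad} if $\sum_{B\in\mathcal X}|B|\le s$ and $\lambda(A[\mathcal X])\ge1-\sigma^{(i)}$. Let $\mathcal X_1,\dots,\mathcal X_l$ be a maximal family of pairwise disjoint bad sets. By Lemma~\ref{lem:merge} with $\Lambda=\Lambda_{i+1}$ and $\Lambda'=\Lambda_i$, each $\mathcal X_a$ contains two or more bags whose union is a $\Lambda_i$-tight bag. Replacing them by their union for each $a$, and keeping the other bags, gives a partition into at most $\beta_{i+1}-l$ bags that are $\Lambda_i$-tight. Hence $\beta_i\le\beta_{i+1}-l$ and $l\le n/s^2$.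

Let $\mathcal B''=\mathcal B\setminus\bigcup_a\mathcal X_a$. Each $\mathcal X_a$ has at most $s$ bags, so $|\mathcal B\setminus\mathcal B''|\le sl\le n/s$. By maximality no subset of $\mathcal B''$ is bad. By Lemma~\ref{lem:A} and (L2), the matrix $A[\mathcal B'']$ is nonnegative with zero diagonal, has norm at most $\alpha$ and has at most one eigenvalue $>1$. Lemma~\ref{lem:counting} with $b(B)=|B|$ gives $\nu(A[\mathcal B''],1-\xi^{(i)})\le\frac2sn+C^{(i)}$, and (L2) gives $\nu(A,1-\xi^{(i)})\le\frac3sn+C^{(i)}$. Finally $2\alpha^2/\Lambda_{i+1}\le\xi^{(i)}$, so by Lemma~\ref{lem:persist},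
\[
\operatorname{corank}M\le\nu(A,\,1-2\alpha^2/\Lambda_{i+1})\le\nu(A,1-\xi^{(i)})\le\frac3s\,n+C^{(i)} .
\]
The proposition holds with $C(N,s)=\max_{0\le i<s^2}C^{(i)}$.
\end{proof}

\section{Proofs of the main results}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $s=\lceil5/\delta\rceil$, $\varepsilon=\delta^2/4$, and let $q(N)$ be as in Lemma~\ref{lem:random}. Since $q(N)=O(\log N)$, we can choose $N$ with $2s^2q(N)\le N$ and $(N+1)^{-sq(N)/2}<\frac12$. By Lemma~\ref{lem:random} there is a graph $R$ on $[N]$ with property $\mathcal P(s,q(N))$ and fewer than $\varepsilon N^2$ non-edges. Let $t_1$ be given by Proposition~\ref{prop:upper}, let $t_0\ge t_1$ satisfy $\delta Nt_0>2$, and let $t\ge t_0$, $G=R[K_t]$, $n=Nt$. Then $\mu(G)\le m(G)\le\frac5sn\le\delta n$.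

Each non-edge of $R$ gives $t^2$ non-edges of $G$, and there are no others, so $G$ has fewer than $\varepsilon n^2$ non-edges. If $1\le k\le(1-\delta)n$, then $n-k\ge\delta n>2$ and
\[
\binom{n-k}2\ge\frac{\delta n(\delta n-1)}2>\frac{\delta^2n^2}4=\varepsilon n^2 .
\]
By Lemma~\ref{lem:count}, $G$ is not generically $k$-stress free.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:f}]
We begin with the upper bound, which also shows that $f(k)$ is finite. By the theorem of Kostochka and Thomason there is an absolute constant $c$ such that, for $r\ge2$, every graph of average degree at least $cr\sqrt{\log r}$ has a $K_r$ minor. Let $\mu(G)\le k$. By minor monotonicity and $\mu(K_{k+2})=k+1$, no subgraph of $G$ has a $K_{k+2}$ minor. So every nonempty subgraph has average degree less than, and hence a vertex of degree at most, $d=\lceil c(k+2)\sqrt{\log(k+2)}\,\rceil$. By Lemma~\ref{lem:degenerate}, $G$ is generically $d$-stress free, so $f(k)\le d$. For $k\ge1$ we have $k+2\le3k$, $\log(k+2)\le2\log(k+1)$ and $k\sqrt{\log(k+1)}\ge\sqrt{\log2}$, so $d\le Ck\sqrt{\log(k+1)}$ with $C=3\sqrt2\,c+(\log2)^{-1/2}$.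

For the lower bound fix $\delta\in(0,1)$. Corollary~\ref{cor:allk} gives $f(k)>(1-\delta)(k/\delta-N)$ for all large $k$, with $N$ depending only on $\delta$. Hence $\liminf_kf(k)/k\ge(1-\delta)/\delta$, and $\delta$ is arbitrary.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:complement}]
We may assume $\delta<1$. Let $s=\lceil10/\delta\rceil$ and apply Lemma~\ref{lem:random} with $\varepsilon=\frac12$. Then $\overline R$ has the same distribution as $R$, so each of the two graphs fails $\mathcal P(s,q(N))$ with probability at most $(N+1)^{-sq(N)/2}$. Choose $N$ such that this is less than $\frac12$ and $2s^2q(N)\le N$, and choose $R$ such that both $R$ and $\overline R$ have the property. By Proposition~\ref{prop:upper}, for all large $t$ and $n=Nt$, both $\mu(R[K_t])$ and $\mu(\overline R[K_t])$ are at most $\frac5sn\le\frac\delta2n$. Let $G=R[K_t]$. An edge of $\overline G$ joins classes $V_i$ and $V_j$ with $i\ne j$ and $ij\notin E(R)$, so $\overline G$ is a subgraph of $\overline R[K_t]$, and minor monotonicity gives $\mu(\overline G)\le\frac\delta2n$. Thus $\mu(G)+\mu(\overline G)\le\delta n$,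 and $\delta n<n-2$ once $n>2/(1-\delta)$.
\end{proof}

\begin{remark}
The last proof uses the Strong Arnold Property, through monotonicity, and $m$ could not replace $\mu$ in that step. The parameter $m$ is not monotone under taking subgraphs: the edgeless graph on $n$ vertices has $m=n-1$, by the matrix $\operatorname{diag}(-1,0,\dots,0)$, and it is a subgraph of the graphs in Theorem~\ref{thm:main}, which have $m\le\delta n$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{AG}
Boris Albar and Daniel Gon\c{c}alves,
\emph{On triangles in $K_r$-minor free graphs},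
arXiv:1304.5468 (2013).

\end{thebibliography}
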